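# Testing on cubes and the two-weight inequality for the multilinear maximal function

## 1. The guess: testing on cubes should be enough

Fix an integer $m\ge 2$ and exponents $1<p_1,\dots,p_m<\infty$, and define $p$ by $\frac1p=\sum_{i=1}^m\frac1{p_i}$. We may have $p\le1$, in which case $\|\cdot\|_{L^p}$ is only a quasi-norm. Since $m\ge2$, we always have $p<p_i$ for every $i$, and
$$\sum_{i=1}^m\frac p{p_i}=1 .$$
This identity is used constantly: it says that $p_1/p,\dots,p_m/p$ are Hölder exponents.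

A *weight* is a nonnegative, locally integrable function on $\mathbb R^n$, and $v(E)=\int_Ev\,dx$. Cubes have sides parallel to the axes. The multilinear maximal function of $\vec f=(f_1,\dots,f_m)$ is
$$\mathcal M(\vec f)(x)=\sup_{Q\ni x}\prod_{i=1}^m\frac1{|Q|}\int_Q|f_i|\,dy ,$$
with one cube $Q$ used for all the averages at once. For $m=1$ this is the uncentered Hardy–Littlewood operator $M$. For example, $\mathcal M(\vec f)\le\prod_iMf_i$, because on the right each factor may choose its own cube.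

Let $u,\sigma_1,\dots,\sigma_m$ be weights. Write $\vec{f\sigma}=(f_1\sigma_1,\dots,f_m\sigma_m)$ and $\vec\sigma\chi_Q=(\sigma_1\chi_Q,\dots,\sigma_m\chi_Q)$. The subject is the two-weight inequality
$$\|\mathcal M(\vec{f\sigma})\|_{L^p(u)}\le C\prod_{i=1}^m\|f_i\|_{L^{p_i}(\sigma_i)}\qquad\text{for all measurable } f_i\in L^{p_i}(\sigma_i),\tag{1}$$
with $C$ independent of the $f_i$. Take $f_i=\chi_Q$ and integrate only over $Q$ on the left. Since $\|\chi_Q\|_{L^{p_i}(\sigma_i)}=\sigma_i(Q)^{1/p_i}$, (1) implies the following.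

**Definition (the condition $S_{\vec p}$).** We write $(u,\vec\sigma)\in S_{\vec p}$ if there is a constant $K$ such that for all cubes $Q$
$$\Big(\int_Q\mathcal M(\vec\sigma\chi_Q)^p\,u\,dx\Big)^{1/p}\le K\prod_{i=1}^m\sigma_i(Q)^{1/p_i}.\tag{2}$$

This is the multilinear Sawyer testing condition of Chen and Damián. So $S_{\vec p}$ is necessary for (1). The natural guess is that it is also sufficient: *testing the inequality on indicators of cubes is enough.* Cruz-Uribe and Moen, in "A multilinear reverse Hölder inequality with applications to multilinear weighted norm inequalities" (arXiv:1701.07800, 2017), write of the sufficiency that "it is not known if it is also sufficient". They record that it holds under an extra assumption, the *multilinear reverse Hölder condition*: for all cubes $Q$,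
$$\prod_{i=1}^m\Big(\frac1{|Q|}\int_Q\sigma_i\Big)^{p/p_i}\le C\,\frac1{|Q|}\int_Q\prod_{i=1}^m\sigma_i^{p/p_i}.\tag{3}$$
That (2) and (3) together give (1) is a theorem of Chen and Damián. Moreover (3) holds when every $\sigma_i\in A_\infty$. Recall that $w\in A_q$, $1<q<\infty$, means
$$\sup_Q\Big(\frac1{|Q|}\int_Qw\Big)\Big(\frac1{|Q|}\int_Qw^{1-q'}\Big)^{q-1}<\infty,$$
and $A_\infty=\bigcup_{1<q<\infty}A_q$. The question is whether one can do without any such assumption.

**The guess with all $\sigma_i\equiv1$.** For $x\in Q$ we have $\mathcal M(\chi_Q,\dots,\chi_Q)(x)=1$, so (2) reads $u(Q)\le K^p|Q|$ for all $Q$, that is, $u\le K^p$ a.e. Then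
$$\int\mathcal M(\vec f)^pu\le K^p\int\prod_i(Mf_i)^p\le K^p\prod_i\Big(\int(Mf_i)^{p_i}\Big)^{p/p_i}\le CK^p\prod_i\|f_i\|_{L^{p_i}}^p$$
by Hölder and the boundedness of $M$ on $L^{p_i}$. The guess is right here.

**The guess with one power weight.** Let $\sigma_1=\dots=\sigma_{m-1}\equiv1$ and $\sigma_m=|x|^{-a}$ with $0<a<n$. It is a textbook fact that $|x|^{-a}$ is an $A_1$ weight: $\frac1{|Q|}\int_Q\sigma_m\le C\inf_Q\sigma_m$. Hence $\big(\frac1{|Q|}\int_Q\sigma_m\big)^{p/p_m}\le C'\frac1{|Q|}\int_Q\sigma_m^{p/p_m}$, which is (3), and again the guess is right.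

**The guess with $m=1$, or with $\sigma_1=\dots=\sigma_m$.** In both cases (3) is an identity with $C=1$. For $m=1$ the statement that (2) implies (1) is Sawyer's theorem. The next section proves "(2) and (3) imply (1)" completely, so these cases are included. The tools are needed again later.

**Conventions.** Constants $c,C$ are positive and finite and may change from line to line. We use $0\cdot\infty=0$. Replacing $f_i$ by $|f_i|$, we take $f_i\ge0$. Whether cubes are open, closed or half-open affects neither $\mathcal M$ nor (2): take closures or slight dilations, and note that boundaries are null sets.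

## 2. Dyadic linearization and the case of the reverse Hölder condition

Everything in this section is valid for $m\ge1$.

**Lemma 1 (dyadic cubes suffice).** There are $2^n$ families $\mathcal D_t$, $t\in\{0,\frac13\}^n$, of half-open cubes such that in each family two cubes are disjoint or nested, and every cube $Q$ lies in some $Q'\in\bigcup_t\mathcal D_t$ with $\ell(Q')\le6\ell(Q)$. Consequently $\mathcal M(\vec g)\le6^{mn}\max_t\mathcal M^{\mathcal D_t}(\vec g)$, where $\mathcal M^{\mathcal D_t}$ is defined by the supremum over cubes of $\mathcal D_t$ only.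

*Proof.* (The lemma is in Hytönen–Lacey–Pérez, "Sharp weighted bounds for the $q$-variation of singular integrals", Bull. London Math. Soc. 45 (2013); here is an argument.) On the line consider, for $k\in\mathbb Z$, the two sets of endpoints
$$A_k^0=2^{-k}\mathbb Z,\qquad A_k^{1/3}=2^{-k}\big(\mathbb Z+\tfrac{(-1)^k}3\big).$$
Both sequences increase with $k$. For the second one,
$$2^{-k}\big(j+\tfrac{(-1)^k}3\big)=2^{-k-1}\big(2j+(-1)^k-\tfrac{(-1)^k}3\big)\in A_{k+1}^{1/3}.$$
So for $s\in\{0,\frac13\}$ the half-open intervals between neighboring points of $A^s_k$, $k\in\mathbb Z$, form a nested system. Let $\mathcal D_t$ consist of the products $I_1\times\dots\times I_n$ in which $I_j$ is an interval between neighboring points of $A_k^{t_j}$, with the same $k$ for all $j$. For each $k$ these cubes tile $\mathbb R^n$, and generation $k+1$ refines generation $k$, so two cubes of $\mathcal D_t$ are disjoint or nested.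

Let $Q$ be a closed cube of side $\ell$ and choose $k$ with $3\ell<2^{-k}\le6\ell$. A point of $A_k^0$ and a point of $A_k^{1/3}$ are at distance at least $2^{-k}/3>\ell$. So each side $I$ of $Q$, a closed interval of length $\ell$, misses $A_k^0$ or misses $A_k^{1/3}$. Hence $I$ lies in one interval of generation $k$ of one of the two systems. Doing this in each coordinate gives $t$ and $Q'\in\mathcal D_t$ with $Q\subset Q'$ and $\ell(Q')=2^{-k}\le6\ell$.

Finally $\frac1{|Q|}\int_Q|g_i|\le6^n\frac1{|Q'|}\int_{Q'}|g_i|$, and there are $m$ factors. $\square$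

Since $(\max_t a_t)^p\le\sum_ta_t^p$, to bound $\int\mathcal M(\vec g)^pu$ it suffices to bound $\int\mathcal M^{\mathcal D}(\vec g)^pu$ for each $\mathcal D=\mathcal D_t$. As $\mathcal D$ is countable, it is the union of an increasing sequence of finite families, so by monotone convergence it suffices to bound, **with a constant independent of the finite family $\mathcal F\subset\mathcal D$**, the operator
$$\mathcal M_{\mathcal F}(\vec g)(x)=\max_{Q\in\mathcal F,\,Q\ni x}\prod_i\frac1{|Q|}\int_Q|g_i|\qquad(0\text{ if no }Q\in\mathcal F\text{ contains }x).$$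

Let now $0\le f_i\in L^{p_i}(\sigma_i)$. Then $f_i\sigma_i$ is locally integrable, since $\int_Qf_i\sigma_i\le\|f_i\|_{L^{p_i}(\sigma_i)}\sigma_i(Q)^{1/p_i'}$. Put
$$\langle f_i\rangle_Q=\frac1{\sigma_i(Q)}\int_Qf_i\sigma_i .$$

**Lemma 2 (linearization).** Let $(u,\vec\sigma)\in S_{\vec p}$ with constant $K$, and let $\mathcal F^+$ be the set of $Q\in\mathcal F$ with $\sigma_i(Q)>0$ for all $i$. There are numbers $a_Q\ge0$ $(Q\in\mathcal F)$, depending on $\vec f$, such that
$$\int\mathcal M_{\mathcal F}(\vec{f\sigma})^pu=\sum_{Q\in\mathcal F^+}a_Q\prod_i\langle f_i\rangle_Q^p,\tag{4}$$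
$$\sum_{Q\in\mathcal F,\,Q\subset R}a_Q\le K^p\prod_i\sigma_i(R)^{p/p_i}\qquad\text{for every }R\in\mathcal F.\tag{5}$$

*Proof.* For $x\in\bigcup\mathcal F$ let $Q(x)\in\mathcal F$ be a cube containing $x$ that attains the maximum in $\mathcal M_{\mathcal F}(\vec{f\sigma})(x)$, ties being broken by a fixed order on $\mathcal F$. Put $E_Q=\{x:Q(x)=Q\}$. The sets $E_Q\subset Q$ are pairwise disjoint, and they are measurable because they belong to the finite algebra generated by $\mathcal F$. With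
$$a_Q=u(E_Q)\prod_i\Big(\frac{\sigma_i(Q)}{|Q|}\Big)^p$$
we get (4), because on $E_Q$ the maximal function equals $\prod_i\frac1{|Q|}\int_Qf_i\sigma_i$, which is $\prod_i\frac{\sigma_i(Q)}{|Q|}\langle f_i\rangle_Q$ if $Q\in\mathcal F^+$ and $0$ otherwise. If $Q\subset R$ and $x\in E_Q$, then $Q$ is a cube containing $x$, so $\prod_i\sigma_i(Q)/|Q|\le\mathcal M(\vec\sigma\chi_R)(x)$. By disjointness of the $E_Q$ and (2),
$$\sum_{Q\in\mathcal F,\,Q\subset R}a_Q\le\sum_{Q\subset R}\int_{E_Q}\mathcal M(\vec\sigma\chi_R)^pu\le\int_R\mathcal M(\vec\sigma\chi_R)^pu\le K^p\prod_i\sigma_i(R)^{p/p_i}.\qquad\square$$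

Next we need the dyadic maximal operator of the measure $\sigma_i\,dx$,
$$N_if(x)=\max\{\langle f\rangle_Q:\ x\in Q\in\mathcal F,\ \sigma_i(Q)>0\}\qquad(0\text{ if there is no such }Q).$$

**Lemma 3.** Let $1<r<\infty$ and $0<q\le r$. For $f\ge0$ with $f\sigma_i$ locally integrable,
$$\int_0^\infty\lambda^{q-1}\sigma_i(N_if>\lambda)^{q/r}d\lambda\le C_{q,r}\int_0^\infty\lambda^{q-1}\sigma_i(f>\lambda)^{q/r}d\lambda ,\tag{6}$$
with $C_{q,r}$ independent of $\mathcal F$ and $\sigma_i$.

*Proof.* The set $\{N_if>\lambda\}$ is the disjoint union of the maximal $Q\in\mathcal F$ with $\sigma_i(Q)>0$ and $\langle f\rangle_Q>\lambda$. For these, $\sigma_i(Q)\le\lambda^{-1}\int_Qf\sigma_i$. Summing, $\sigma_i(N_if>\lambda)\le\lambda^{-1}\int f\sigma_i$. Since $f\le f\chi_{\{f>\lambda\}}+\lambda$, we have $N_if\le N_i(f\chi_{\{f>\lambda\}})+\lambda$. Hence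
$$\sigma_i(N_if>2\lambda)\le\frac1\lambda\int_{\{f>\lambda\}}f\sigma_i\le\sum_{j\ge0}2^{j+1}\sigma_i(f>2^j\lambda),$$
where we split $\{f>\lambda\}$ into the sets $\{2^j\lambda<f\le2^{j+1}\lambda\}$. Because $q/r\le1$, the power $q/r$ of a sum is at most the sum of the powers. Therefore, substituting $\lambda\to2^{-j}\lambda$ in the $j$-th term,
$$\int_0^\infty\lambda^{q-1}\sigma_i(N_if>2\lambda)^{q/r}d\lambda\le\sum_{j\ge0}2^{(j+1)q/r}2^{-jq}\int_0^\infty\lambda^{q-1}\sigma_i(f>\lambda)^{q/r}d\lambda .$$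
The series converges because $r>1$, and the left side is $2^{-q}$ times the left side of (6). $\square$

For $q=r$ this says that $N_i$ is bounded on $L^r(\sigma_i)$ for $1<r<\infty$.

**Proposition 4.** If $(u,\vec\sigma)\in S_{\vec p}$ and (3) holds, then (1) holds.

*Proof.* Let $\nu=\prod_i\sigma_i^{p/p_i}$, which is a weight by Hölder. Since $\sum_ip/p_i=1$, the powers of $|Q|$ in (3) cancel: (3) says $\prod_i\sigma_i(R)^{p/p_i}\le C\nu(R)$ for all cubes $R$. So by (5) the numbers $a_Q$ satisfy the *Carleson condition* $\sum_{Q\subset R}a_Q\le CK^p\nu(R)$ with respect to the measure $\nu$. Let $c_Q=\prod_i\langle f_i\rangle_Q^p$ for $Q\in\mathcal F^+$. For $\lambda>0$ the maximal cubes $R$ of $\{Q\in\mathcal F^+:c_Q>\lambda\}$ are disjoint and their union is $\{x:\max_{\mathcal F^+\ni Q\ni x}c_Q>\lambda\}$. Hence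
$$\sum_{Q\in\mathcal F^+}a_Qc_Q=\int_0^\infty\sum_{c_Q>\lambda}a_Q\,d\lambda\le CK^p\int_0^\infty\nu\big(\max_{Q\ni x}c_Q>\lambda\big)d\lambda\le CK^p\int\prod_i(N_if_i)^p\,\sigma_i^{p/p_i}dx .$$
By Hölder with exponents $p_i/p$ and Lemma 3 with $q=r=p_i$ this is at most $CK^p\prod_i\|f_i\|^p_{L^{p_i}(\sigma_i)}$. With (4) and the reduction to $\mathcal M_{\mathcal F}$ this is (1). $\square$

## 3. Summing over levels without the reverse Hölder condition

**Where the argument stops.** The testing condition produces $\mu(R)=\prod_i\sigma_i(R)^{p/p_i}$, and $\mu$ is not a measure. The measure that fits the final Hölder step is $\nu=\prod_i\sigma_i^{p/p_i}$, and without (3) it need not dominate $\mu$. With $n=1$, $m=2$, $p_1=p_2=2$, $\sigma_1=\chi_{[0,1)}$, $\sigma_2=\chi_{[1,2)}$, for instance, $\nu=0$ while $\mu([0,2))=1$. One can dominate $\mu$ by another measure: weighted AM–GM gives $\mu(R)\le\sum_i\frac p{p_i}\sigma_i(R)$, so the $a_Q$ are Carleson with respect to $\sum_i\frac p{p_i}\sigma_i$.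 But then the embedding leads to $\int\prod_i(N_if_i)^p\,d\sigma_j$, in which $N_if_i$ is integrated against $\sigma_j$ with $j\ne i$, and Hölder no longer leads to the right side of (1).

**What can be saved.** We can keep $\mu$ and use it only on families of cubes on which all the averages $\langle f_i\rangle_Q$ are essentially constant.

**Lemma 5.** If $(u,\vec\sigma)\in S_{\vec p}$ with constant $K$ and $0\le f_i\in L^{p_i}(\sigma_i)$, then, with $C$ depending only on $m$ and $p$,
$$\int\mathcal M_{\mathcal F}(\vec{f\sigma})^pu\le CK^p\prod_{i=1}^m\int_0^\infty\lambda^{p-1}\sigma_i(N_if_i>\lambda)^{p/p_i}d\lambda .\tag{7}$$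

*Proof.* For $k=(k_1,\dots,k_m)\in\mathbb Z^m$ let $\mathcal F_k$ be the set of $Q\in\mathcal F^+$ with $2^{k_i}<\langle f_i\rangle_Q\le2^{k_i+1}$ for all $i$. Every $Q\in\mathcal F^+$ that contributes to (4) lies in exactly one $\mathcal F_k$. The maximal cubes $R$ of $\mathcal F_k$ are disjoint, every cube of $\mathcal F_k$ lies in one of them, and $R\subset\{N_if_i>2^{k_i}\}$ for each $i$. By (5) and Hölder for sums with exponents $p_i/p$,
$$\sum_{Q\in\mathcal F_k}a_Q\le K^p\sum_R\prod_i\sigma_i(R)^{p/p_i}\le K^p\prod_i\Big(\sum_R\sigma_i(R)\Big)^{p/p_i}\le K^p\prod_i\sigma_i(N_if_i>2^{k_i})^{p/p_i}.$$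
Multiply by $\prod_i2^{(k_i+1)p}$, which bounds $\prod_i\langle f_i\rangle_Q^p$ on $\mathcal F_k$, and sum over $k\in\mathbb Z^m$. The sum of products factorizes into a product of sums:
$$\int\mathcal M_{\mathcal F}(\vec{f\sigma})^pu\le2^{mp}K^p\prod_{i=1}^m\ \sum_{k_i\in\mathbb Z}2^{k_ip}\sigma_i(N_if_i>2^{k_i})^{p/p_i}.$$
For nonincreasing $h\ge0$, $\int_{2^{k-1}}^{2^k}\lambda^{p-1}h(\lambda)\,d\lambda\ge\frac{1-2^{-p}}p\,2^{kp}h(2^k)$. With $h(\lambda)=\sigma_i(N_if_i>\lambda)^{p/p_i}$, (7) follows. $\square$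

**What this bound measures.** Put $b_i(k)=2^k\sigma_i(N_if_i>2^k)^{1/p_i}$. Control by $\|f_i\|_{L^{p_i}(\sigma_i)}$ is control of the $\ell^{p_i}$ norm of $b_i$, while the proof used $\ell^p$, and $p<p_i$. If only indices $k=(j+s_1,\dots,j+s_m)$ with fixed offsets $s_i$ occurred, Hölder would give $\sum_j\prod_ib_i(j+s_i)^p\le\prod_i\big(\sum_kb_i(k)^{p_i}\big)^{p/p_i}$, which is what (1) needs. But all of $\mathbb Z^m$ is allowed, and then the sum factorizes. The scale of spaces that separates $\ell^p$ from $\ell^{p_i}$ is the Lorentz scale.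

**Definition (Lorentz spaces).** For $0<r<\infty$, $0<q<\infty$, up to constants,
$$\|g\|^q_{L^{r,q}(\sigma)}=\int_0^\infty\lambda^{q-1}\sigma(|g|>\lambda)^{q/r}d\lambda,\qquad\|g\|_{L^{r,\infty}(\sigma)}=\sup_{\lambda>0}\lambda\,\sigma(|g|>\lambda)^{1/r}.$$

Then $L^{r,r}=L^r$, and $L^{r,q}\subset L^{r,s}$, with a norm inequality, for $q\le s$ (Grafakos, *Classical Fourier Analysis*, §1.4). The inclusion is quick. With $h(\lambda)=\lambda\,\sigma(|g|>\lambda)^{1/r}$ and $A=\int_0^\infty h^q\frac{d\lambda}\lambda$, monotonicity of the distribution function gives $h(\lambda)^q\le q\int_0^\lambda\mu^{q-1}\sigma(|g|>\mu)^{q/r}d\mu\le qA$. This is the case $s=\infty$, and for $q\le s<\infty$ we get $\int h^s\frac{d\lambda}\lambda\le(qA)^{(s-q)/q}A$.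

**Notation and an example.** From now on $|x|=\max_j|x_j|$ and $B_r=\{|x|<r\}$, an open cube with $|B_r|=(2r)^n$, so $\int g(|x|)\,dx=n2^n\int_0^\infty g(r)r^{n-1}dr$. For $0<r\le1$ let
$$L(r)=1+\log\tfrac1r\ge1,\qquad L(x)=L(|x|).$$
The substitution $t=L(r)$, $dt=-dr/r$, will be used repeatedly. Let $1<r<\infty$, $\beta>0$, choose $\rho\in(0,1]$ with $\beta/L(\rho)\le\frac n{2r}$, and let $f(x)=F(|x|)\chi_{B_\rho}(x)$ with $F(s)=s^{-n/r}L(s)^{-\beta}$. We claim that, for Lebesgue measure and $0<q<\infty$,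
$$f\in L^{r,q}\iff\beta q>1,\qquad\text{and }f\in L^{r,\infty}.\tag{8}$$
Indeed $-F'(s)=\frac{F(s)}s\big(\frac nr-\frac\beta{L(s)}\big)$ lies between $\frac n{2r}\frac{F(s)}s$ and $\frac nr\frac{F(s)}s$ for $0<s<\rho$. So $F$ decreases, and $|\{f>F(s)\}|=(2s)^n$. For $\lambda\le F(\rho)$, $|\{f>\lambda\}|=(2\rho)^n$, which contributes a finite amount. The rest of the integral is, with $\lambda=F(s)$,
$$\int_0^\rho F(s)^{q-1}(2s)^{nq/r}|F'(s)|\,ds,$$
which is comparable to
$$\int_0^\rho\big(s^{n/r}F(s)\big)^q\frac{ds}s=\int_{L(\rho)}^\infty t^{-\beta q}\,dt .$$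
And $F(s)(2s)^{n/r}=2^{n/r}L(s)^{-\beta}$ is bounded. This proves (8).

So $|x|^{-n/p_i}L(x)^{-\beta}$ with $\frac1{p_i}<\beta\le\frac1p$ lies in $L^{p_i}$ but not in $L^{p_i,p}$. These are the functions for which Lemma 5 gives nothing, and if the guess is false, they are the ones to try. It is false, and the loss in Lemma 5 is real.

**Theorem A.** Let $m\ge2$, $n\ge1$, $1<p_i<\infty$. For every nonempty proper subset $J\subset\{1,\dots,m\}$ there are an integrable weight $\sigma$ and a locally bounded weight $u$ such that, with $\sigma_i\equiv1$ for $i\notin J$ and $\sigma_i=\sigma$ for $i\in J$, we have $(u,\vec\sigma)\in S_{\vec p}$, but there are $f_i\ge0$ with $\|f_i\|_{L^{p_i}(\sigma_i)}<\infty$ for all $i$ and $\|\mathcal M(\vec{f\sigma})\|_{L^p(u)}=\infty$. In particular (1) fails.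

**Theorem B.** Fix $m\ge2$, $n\ge1$, $1<p_i<\infty$ and $0<q_i\le\infty$. The following are equivalent:

- (a) for all weights with $(u,\vec\sigma)\in S_{\vec p}$ there is $C<\infty$ with $\|\mathcal M(\vec{f\sigma})\|_{L^p(u)}\le C\prod_i\|f_i\|_{L^{p_i,q_i}(\sigma_i)}$ for all $\vec f$;
- (b) $q_i\le p$ for every $i$.

Inequality (1) is the case $q_i=p_i$, and $p_i>p$; so $S_{\vec p}$ alone does not give (1), for any $m\ge2$, any $n$ and any exponents.

**Proposition C.** $S_{\vec p}$ always implies $\|\mathcal M(\vec{f\sigma})\|_{L^{p,\infty}(u)}\le C\prod_i\|f_i\|_{L^{p_i}(\sigma_i)}$.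

**Proof of Theorem B, (b)⇒(a).** We combine Lemmas 5 and 3. If some $f_i=0$ $\sigma_i$-a.e., both sides vanish; otherwise we may assume that all norms on the right are finite. Since $q_i\le p$, $L^{p_i,q_i}(\sigma_i)\subset L^{p_i,p}(\sigma_i)$, so it suffices to take $q_i=p$. As $p<p_i$, also $f_i\in L^{p_i,p}(\sigma_i)\subset L^{p_i}(\sigma_i)$, so Lemma 5 applies. By Lemma 3 with $r=p_i$ and $q=p$, each factor in (7) is at most $C\int_0^\infty\lambda^{p-1}\sigma_i(f_i>\lambda)^{p/p_i}d\lambda=C\|f_i\|^p_{L^{p_i,p}(\sigma_i)}$. Hence $\int\mathcal M_{\mathcal F}(\vec{f\sigma})^pu\le CK^p\prod_i\|f_i\|^p_{L^{p_i,p}(\sigma_i)}$ with $C$ independent of $\mathcal F$, and the reduction after Lemma 1 gives (a). $\blacksquare$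

## 4. Negative powers of $M\sigma$ and Kolmogorov's inequality

We now want weights that pass the test and for which the functions in (8) do harm. Put $\sigma_i\equiv1$ for $i\notin J$ and $\sigma_i=\sigma$ for $i\in J$, and let
$$\theta=\sum_{i\in J}\frac p{p_i}\in(0,1),\qquad\sum_{i\notin J}\frac p{p_i}=1-\theta,\qquad\kappa=p\sum_{i\in J}\frac1{p_i'}=p|J|-\theta>0.\tag{9}$$
The right side of (2), raised to the power $p$, is then $K^p|Q|^{1-\theta}\sigma(Q)^\theta$. This is the shape of Kolmogorov's inequality, which bounds $\int_QM(\sigma\chi_Q)^\theta$ by $C|Q|^{1-\theta}\sigma(Q)^\theta$ for *any* integrable $\sigma$. So we should choose $u$ such that $\mathcal M(\vec\sigma\chi_Q)^pu\le M(\sigma\chi_Q)^\theta$, and a negative power of $M\sigma$ does this. The smoothness of $\sigma$, or its membership in $A_\infty$, plays no role.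

**Lemma 6.** Let $0\le\sigma\in L^1(\mathbb R^n)$, $\sigma\not\equiv0$, let $\sigma_i$ be as above, and let $u=(M\sigma)^{-\kappa}$. Then $u$ is a locally bounded weight and $(u,\vec\sigma)\in S_{\vec p}$.

*Proof.* **Step 1: $u$ is a locally bounded weight.** $M\sigma$ is lower semicontinuous (use open cubes), hence measurable, and a.e. finite by the weak $(1,1)$ inequality. Given a bounded set, choose a cube $Q_0$ containing it with $\sigma(Q_0)>0$. On the set, $M\sigma\ge\sigma(Q_0)/|Q_0|>0$, so $u$ is bounded there.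

**Step 2: a pointwise bound.** Let $Q$ be a cube. For every cube $P$ the factors with $i\notin J$ in the product defining $\mathcal M(\vec\sigma\chi_Q)$ are $|P\cap Q|/|P|\le1$. Hence $\mathcal M(\vec\sigma\chi_Q)\le M(\sigma\chi_Q)^{|J|}$. Since $M(\sigma\chi_Q)\le M\sigma$ and $\kappa>0$, if $\sigma(Q)>0$ then a.e.
$$\mathcal M(\vec\sigma\chi_Q)^pu\le M(\sigma\chi_Q)^{p|J|}(M\sigma)^{-\kappa}\le M(\sigma\chi_Q)^{p|J|-\kappa}=M(\sigma\chi_Q)^\theta .$$
If $\sigma(Q)=0$, both sides of (2) vanish.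

**Step 3: Kolmogorov's inequality.** Let $\sigma(Q)>0$, let $C_n$ be the weak $(1,1)$ constant of $M$, and put $\lambda_0=C_n\sigma(Q)/|Q|$, the level at which the two bounds $|Q|$ and $C_n\sigma(Q)/\lambda$ for $|\{x\in Q:M(\sigma\chi_Q)>\lambda\}|$ agree. Then
$$\int_QM(\sigma\chi_Q)^\theta\le\int_0^\infty\theta\lambda^{\theta-1}\min\Big(|Q|,\frac{C_n\sigma(Q)}\lambda\Big)d\lambda=|Q|\lambda_0^\theta+\frac\theta{1-\theta}C_n\sigma(Q)\lambda_0^{\theta-1}.$$
Since $C_n\sigma(Q)=\lambda_0|Q|$, the right side equals $\frac1{1-\theta}|Q|\lambda_0^\theta=\frac{C_n^\theta}{1-\theta}|Q|^{1-\theta}\sigma(Q)^\theta$. As $|Q|^{1-\theta}\sigma(Q)^\theta=\prod_i\sigma_i(Q)^{p/p_i}$, this is (2). $\square$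

**Why the strong inequality is in danger.** Take $f_i=1$ near the origin for $i\in J$, and suppose that for a given $x$ one cube is nearly optimal for $M\sigma(x)$ and has $f_i$-average at least $cf_i(x)$ for every $i\notin J$. Then $\mathcal M(\vec{f\sigma})^pu$ at $x$ is at least about
$$\prod_{i\notin J}f_i^p\cdot(M\sigma)^{p|J|-\kappa}=\prod_{i\notin J}f_i^p\cdot(M\sigma)^\theta .$$
Here $\prod_{i\notin J}f_i^p$ is in $L^{1/(1-\theta)}$, and the dual exponent is $1/\theta$. A finite integral for all such functions would require $(M\sigma)^\theta\in L^{1/\theta}$, that is, $M\sigma\in L^1$. The test, in contrast, used only that $M\sigma$ is in *weak* $L^1$. So we want $\sigma\in L^1$ with $M\sigma$ not locally integrable, and radial functions, so that a cube centered at $0$ can serve all the factors at once.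

## 5. Weights of the form $|x|^{-n}L^{-1-\delta}$

For $0<\delta\le1$ let
$$\sigma(x)=|x|^{-n}L(x)^{-1-\delta}\chi_{B_1}(x).$$
For $0<r\le1$, with the substitution $t=L(s)$,
$$\Phi(r):=\sigma(B_r)=n2^n\int_0^rL(s)^{-1-\delta}\frac{ds}s=\frac{n2^n}\delta L(r)^{-\delta}<\infty .\tag{10}$$
So $\sigma\in L^1$ and Lemma 6 applies. The average of $\sigma$ over $B_r$ is $\frac n\delta r^{-n}L(r)^{-\delta}$ by (10), larger than the values of $\sigma$ at $|x|=r$ by a factor comparable to $L(r)$.

**An instance by hand.** Let $n=1$, $m=2$, $p_1=p_2=2$, $J=\{2\}$, so $p=1$, $\theta=\kappa=\frac12$, and let $\delta=\frac12$. Up to constants (Lemma 7 supplies the upper bound for $M\sigma$, and (10) the lower bound), $M\sigma\approx|x|^{-1}L^{-1/2}$ and $u\approx|x|^{1/2}L^{1/4}$ on $0<|x|<1$. Take $f_2=\chi_{(-1,1)}$ and $f_1=|x|^{-1/2}L^{-5/8}\chi_{(-1,1)}$, which is in $L^2$ because $\int_1^\infty t^{-5/4}dt<\infty$. The average of $f_1$ over $(-2|x|,2|x|)$ is at least $c|x|^{-1/2}L^{-5/8}$,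 and that of $\sigma$ is at least $c|x|^{-1}L^{-1/2}$. So
$$\mathcal M(f_1,f_2\sigma)\,u\ge c\,|x|^{-1/2-1+1/2}L^{-5/8-1/2+1/4}=c\,|x|^{-1}L^{-7/8},$$
whose integral is a multiple of $\int_1^\infty t^{-7/8}dt=\infty$. The next two lemmas do this in general.

**Lemma 7.** $M\sigma(x)\le C|x|^{-n}L(x)^{-\delta}$ for $0<|x|<1$.

*Proof.* **Step 1: monotonicity.** The function $r\mapsto r^{-n}L(r)^{-\delta}$ is nonincreasing on $(0,1]$, because $r\frac d{dr}\log\big(r^{-n}L(r)^{-\delta}\big)=-n+\delta/L(r)\le-n+1\le0$. By (10) the same is true of $r^{-n}\Phi(r)$. Let $P\ni x$ be a cube of side $\ell$.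

**Step 2: large cubes, $\ell\ge|x|/2$.** For $y\in P$ we have $|y|\le|x|+\ell\le3\ell$, so $P\subset\overline{B_{3\ell}}$, and $3\ell\ge|x|$. If $3\ell\le1$,
$$\frac{\sigma(P)}{|P|}\le\ell^{-n}\Phi(3\ell)=3^n(3\ell)^{-n}\Phi(3\ell)\le3^n|x|^{-n}\Phi(|x|).$$
If $3\ell>1$, then $\sigma(P)/|P|\le\ell^{-n}\Phi(1)\le3^n\Phi(1)\le3^n|x|^{-n}\Phi(|x|)$. In both cases (10) gives the claim.

**Step 3: small cubes, $\ell<|x|/2$.** For $y\in P$, $|y|\ge|x|-\ell\ge|x|/2$. For $y\in P\cap B_1$, by $L\ge1$ and Step 1,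
$$\sigma(y)\le|y|^{-n}L(y)^{-\delta}\le\big(\tfrac{|x|}2\big)^{-n}L\big(\tfrac{|x|}2\big)^{-\delta}\le2^n|x|^{-n}L(x)^{-\delta},$$
and $\sigma=0$ off $B_1$. So $\sigma(P)/|P|$ has the same bound. $\square$

**Test functions.** Let $0<\rho\le1$, $\beta_i\ge0$ for $i\notin J$, and
$$f_i=\chi_{B_1}\ (i\in J),\qquad f_i(x)=|x|^{-n/p_i}L(x)^{-\beta_i}\chi_{B_\rho}(x)\ (i\notin J).\tag{11}$$

**Lemma 8.** If $p\sum_{i\notin J}\beta_i+\delta\theta\le1$, then $\|\mathcal M(\vec{f\sigma})\|_{L^p(u)}=\infty$, where $u=(M\sigma)^{-\kappa}$.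

*Proof.* Let $0<|x|<\rho$. For every factor we use the same cube $P_x=B_{2|x|}\ni x$, with $|P_x|=(4|x|)^n$.

**Step 1: factors $i\in J$.** Since $|x|<1$, $f_i\sigma=\sigma$ on $B_{|x|}\subset P_x$, and $\frac1{|P_x|}\int_{P_x}f_i\sigma\ge(4|x|)^{-n}\Phi(|x|)=c|x|^{-n}L(x)^{-\delta}$.

**Step 2: factors $i\notin J$.** Let $|x|/2\le|y|<|x|$. Then $|y|<\rho$, $|y|^{-n/p_i}\ge|x|^{-n/p_i}$ and $L(y)\le L(x)+\log2\le2L(x)$, so $f_i(y)\ge2^{-\beta_i}f_i(x)$. The shell $B_{|x|}\setminus B_{|x|/2}\subset P_x$ has measure $(2^n-1)|x|^n\ge2^{n-1}|x|^n$. Hence $\frac1{|P_x|}\int_{P_x}f_i\ge cf_i(x)$.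

**Step 3: putting in $u$.** By Lemma 7 and $\kappa>0$, $u(x)\ge c\big(|x|^{-n}L(x)^{-\delta}\big)^{-\kappa}$. Since $p|J|-\kappa=\theta$ and $\sum_{i\notin J}p/p_i=1-\theta$,
$$\mathcal M(\vec{f\sigma})^pu\ge c\prod_{i\notin J}f_i(x)^p\,\big(|x|^{-n}L(x)^{-\delta}\big)^{p|J|-\kappa}=c\,|x|^{-n(1-\theta)-n\theta}L(x)^{-p\sum_{i\notin J}\beta_i-\delta\theta}$$
for $0<|x|<\rho$. The power of $|x|$ is exactly $-n$, so
$$\int\mathcal M(\vec{f\sigma})^pu\,dx\ge c\int_{L(\rho)}^\infty t^{-p\sum_{i\notin J}\beta_i-\delta\theta}\,dt=\infty,$$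
because the exponent is at least $-1$. $\square$

**Proof of Theorem A.** We must choose the logarithmic exponents so that the $f_i$ are in $L^{p_i}(\sigma_i)$ and Lemma 8 applies. For $i\notin J$ membership in $L^{p_i}$ needs $\beta_i>1/p_i$, so $p\sum_{i\notin J}\beta_i$ is slightly more than $1-\theta$, and $\delta\theta$ must fit into the remaining room, a little less than $\theta$. Any $\delta<1$ leaves space. Take
$$\delta=\tfrac12,\qquad\rho=1,\qquad\eta=\tfrac\theta2,\qquad\beta_i=\frac{1+\eta}{p_i}\ (i\notin J).$$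
By Lemma 6, $u=(M\sigma)^{-\kappa}$ is a locally bounded weight and $(u,\vec\sigma)\in S_{\vec p}$. For $i\in J$, $\|f_i\|^{p_i}_{L^{p_i}(\sigma)}=\sigma(B_1)<\infty$. For $i\notin J$,
$$\|f_i\|^{p_i}_{L^{p_i}(dx)}=\int_{B_1}|x|^{-n}L(x)^{-1-\eta}dx=n2^n\int_1^\infty t^{-1-\eta}dt<\infty .$$
Finally
$$p\sum_{i\notin J}\beta_i+\delta\theta=\Big(1+\frac\theta2\Big)(1-\theta)+\frac\theta2=1-\frac{\theta^2}2<1,$$
so Lemma 8 gives $\|\mathcal M(\vec{f\sigma})\|_{L^p(u)}=\infty$. $\blacksquare$

**Only one bad weight is needed.** With $J=\{m\}$ we have $\sigma_1=\dots=\sigma_{m-1}\equiv1\in A_1$, and $\sigma_m=\sigma$ is the only weight outside $A_\infty$: it must be outside, since the $A_\infty$ hypothesis on all the weights would give (1). So $A_\infty$ cannot be dropped from even one of the weights. One can also see directly how (3) fails, by testing it on $Q=B_r$ for general $J$. By (10) its left side is $\big((2r)^{-n}\Phi(r)\big)^\theta=c\,r^{-n\theta}L(r)^{-\delta\theta}$. Since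 $L(s)\ge L(r)$ for $s\le r$, the average on its right side is
$$(2r)^{-n}\int_{B_r}\sigma^\theta=nr^{-n}\int_0^rs^{n(1-\theta)-1}L(s)^{-(1+\delta)\theta}ds\le\frac1{1-\theta}\,r^{-n\theta}L(r)^{-(1+\delta)\theta}.$$
The ratio is at least $cL(r)^\theta$, which is unbounded as $r\to0$.

## 6. Sharpness of the Lorentz index in each coordinate

**Proof of Theorem B, (a)⇒(b).** Suppose $q_{i_0}>p$ for some $i_0$; we show that (a) fails. To put all the stress on coordinate $i_0$, we give it Lebesgue measure and all the others the weight $\sigma$: take $J=\{1,\dots,m\}\setminus\{i_0\}$, which is nonempty because $m\ge2$ and is proper.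

**Step 1: parameters.** Choose $\beta$ with $1/q_{i_0}<\beta<1/p$ (where $1/\infty=0$), and $\delta=\min\{1,(1-p\beta)/\theta\}$, which is in $(0,1]$. Choose $\rho\in(0,1]$ so small that $\beta/L(\rho)\le\frac n{2p_{i_0}}$, and use the test functions (11) with $\beta_{i_0}=\beta$.

**Step 2: the norms are finite.** By (8) with $r=p_{i_0}$ and $q=q_{i_0}$, $f_{i_0}\in L^{p_{i_0},q_{i_0}}(dx)$, since $\beta q_{i_0}>1$ if $q_{i_0}<\infty$. For $j\in J$, $f_j=\chi_{B_1}$ has finite $L^{p_j,q_j}(\sigma)$ quasi-norm: its distribution function is $\sigma(B_1)<\infty$ for $\lambda<1$ and $0$ for $\lambda\ge1$.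

**Step 3: the left side is infinite.** $p\beta+\delta\theta\le1$ by the choice of $\delta$, so with $u=(M\sigma)^{-\kappa}$, Lemma 6 gives $(u,\vec\sigma)\in S_{\vec p}$ and Lemma 8 gives $\|\mathcal M(\vec{f\sigma})\|_{L^p(u)}=\infty$. So (a) fails. Together with Section 3 this proves Theorem B. $\blacksquare$

## 7. The weak-type inequality

The obstruction in Section 3 came from summing over many levels. At a single level there is nothing to sum, and this is why the weak-type bound survives.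

**Proof of Proposition C.** **Step 1: what the test says on one cube.** On $Q$ we have $\mathcal M(\vec\sigma\chi_Q)\ge\prod_i\sigma_i(Q)/|Q|$. So (2) gives $u(Q)|Q|^{-mp}\prod_i\sigma_i(Q)^p\le K^p\prod_i\sigma_i(Q)^{p/p_i}$, that is,
$$u(Q)\,|Q|^{-mp}\prod_i\sigma_i(Q)^{p/p_i'}\le K^p\tag{12}$$
for all cubes $Q$ with all $\sigma_i(Q)>0$.

**Step 2: reduction to a finite dyadic family.** Let $0\le f_i\in L^{p_i}(\sigma_i)$. By Lemma 1, $\{\mathcal M(\vec{f\sigma})>\lambda\}\subset\bigcup_t\{\mathcal M^{\mathcal D_t}(\vec{f\sigma})>6^{-mn}\lambda\}$, and each set on the right is an increasing union of sets $\{\mathcal M_{\mathcal F}(\vec{f\sigma})>6^{-mn}\lambda\}$ with $\mathcal F$ finite. So it suffices to bound $\lambda^pu(\mathcal M_{\mathcal F}(\vec{f\sigma})>\lambda)$ uniformly in $\mathcal F$ and $\lambda>0$.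

**Step 3: the maximal cubes.** The set $\{\mathcal M_{\mathcal F}(\vec{f\sigma})>\lambda\}$ is the disjoint union of the maximal $Q\in\mathcal F$ with $\prod_i\frac1{|Q|}\int_Qf_i\sigma_i>\lambda$, and all $\sigma_i(Q)>0$ for these. By Hölder, $\int_Qf_i\sigma_i\le\sigma_i(Q)^{1/p_i'}\|f_i\chi_Q\|_{L^{p_i}(\sigma_i)}$, so by (12)
$$\lambda^pu(Q)\le u(Q)|Q|^{-mp}\prod_i\sigma_i(Q)^{p/p_i'}\|f_i\chi_Q\|^p_{L^{p_i}(\sigma_i)}\le K^p\prod_i\|f_i\chi_Q\|^p_{L^{p_i}(\sigma_i)} .$$
Sum over the disjoint cubes $Q$, using Hölder with exponents $p_i/p$: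
$$\lambda^pu(\mathcal M_{\mathcal F}(\vec{f\sigma})>\lambda)\le K^p\prod_i\Big(\sum_Q\|f_i\chi_Q\|_{L^{p_i}(\sigma_i)}^{p_i}\Big)^{p/p_i}\le K^p\prod_i\|f_i\|^p_{L^{p_i}(\sigma_i)}.\qquad\blacksquare$$
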